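# Bounded domains that contain no proper minimal disc

## 1. The round disc of the plane with pairs of points removed

Let $\mathbb D=\{z\in\mathbb C:|z|<1\}$ be the source, and for the moment let the target be the round disc $B=\{x\in\mathbb R^2:|x|<1\}$. A map $X=(X_1,\dots,X_n):\mathbb D\to\mathbb R^n$ is **harmonic** if each coordinate $X_a$ is a harmonic function. A continuous map $X:\mathbb D\to G$ into an open set $G\subset\mathbb R^n$ is **proper** if $X^{-1}(K)$ is compact for every compact $K\subset G$. For instance, the inclusion $z\mapsto(\operatorname{Re}z,\operatorname{Im}z)$ is proper into $B$. The half-size inclusion $z\mapsto\frac12(\operatorname{Re}z,\operatorname{Im}z)$ is not, because the preimage of the compact set $\{|x|\le\frac12\}$ is all of $\mathbb D$. A proper map $\mathbb D\to G$ is never constant: if $X\equiv x$, then $X^{-1}(\{x\})=\mathbb D$ is not compact.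

Can we remove from $B$ a countable set $E$, closed in $B$, so that no harmonic map $\mathbb D\to B\setminus E$ is proper? Look at the inclusion. The chord $\{x_1=s\}$ runs to $\partial B$ in both directions. If $|s|<\rho<1$, it crosses the circle $|x|=\rho$ at exactly two points. Remove these two points and the inclusion no longer maps into what is left. For a general harmonic $X$ the chord pulls back to a level set $\{X_1=s\}\subset\mathbb D$. If $X$ avoids the two points, the part of this level set where $|X|<\rho$ is separated from the part where $|X|>\rho$, so it is trapped in the interior of $\mathbb D$. Level sets of harmonic functions on the disc cannot be trapped in this way. That is the mechanism, and we now make it precise.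

We use these textbook facts about harmonic functions on a connected Riemann surface. (Harmonicity does not depend on the choice of holomorphic coordinate.)

* (a) A nonconstant harmonic function has no local maximum and no local minimum. It is not constant on any nonempty open set. Hence it maps each nonempty connected open set onto an open interval.
* (b) If $h$ is harmonic on $\mathbb D$ and $h(z)\to c$ as $|z|\to1$, then $h\equiv c$. Indeed, if $h(p)>c$, then $\{h\ge h(p)\}$ is compact, so $h$ attains a maximum, so $h$ is constant by (a). The constant is then $c$, a contradiction. The case $h(p)<c$ is the same.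
* (c) A harmonic function $h$ on $\mathbb D$ has a harmonic conjugate $h^*$, so that $h+ih^*$ is holomorphic. A nonconstant holomorphic function is an open map.

**Lemma 1 (level sets are not trapped).** Let $h$ be a nonconstant harmonic function on $\mathbb D$, let $s\in\mathbb R$ and $Z=\{h=s\}$. Then $Z$ has no nonempty compact subset $A$ that is relatively open in $Z$.

*Proof.* Let $f=h+ih^*$, an open map by (c). Suppose such an $A$ exists, and let $z_0\in A$ be a point where $h^*|_A$ is maximal. Since $A$ is relatively open in $Z$, there is an open neighborhood $N$ of $z_0$ with $N\cap Z\subset A$. The set $f(N)$ is a neighborhood of $f(z_0)$, so there are $\varepsilon>0$ and $z\in N$ with $f(z)=f(z_0)+i\varepsilon$. Then $h(z)=h(z_0)=s$, so $z\in N\cap Z\subset A$. But $h^*(z)=h^*(z_0)+\varepsilon>h^*(z_0)$, a contradiction. $\square$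

The second tool records where a proper map goes at the boundary.

**Lemma 2 (cluster set).** Let $G\subset\mathbb R^n$ be bounded and open, let $X:\mathbb D\to G$ be continuous and proper, and put
$$C=\bigcap_{0<r<1}\overline{X(\{r<|z|<1\})}.$$
Then $C$ is nonempty, compact and connected, and $C\subset\overline G\setminus G$. If $g$ is a continuous function on $\overline G$ that equals a constant $c$ on $C$, then $g(X(z))\to c$ as $|z|\to1$.

For the inclusion $\mathbb D\to B$, the set $C$ is the unit circle.

*Proof.* The sets $K_r=\overline{X(\{r<|z|<1\})}$ are nonempty, compact, connected and decreasing in $r$, so $C$ is compact and nonempty. Suppose $C=P\sqcup Q$ with $P,Q$ closed, disjoint and nonempty. Choose disjoint open sets $U\supset P$ and $W\supset Q$. The compact sets $K_r\setminus(U\cup W)$ decrease to the empty set, so $K_r\subset U\cup W$ for some $r$. Since $K_r\supset C$ meets both $U$ and $W$, it is not connected, a contradiction.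

Let $x\in C$. Then there are $z_j$ with $|z_j|\to1$ and $X(z_j)\to x$. If $x\in G$, then for large $j_0$ the set $\{x\}\cup\{X(z_j):j\ge j_0\}$ is a compact subset of $G$, and its preimage contains all $z_j$ with $j\ge j_0$, so it is not compact in $\mathbb D$. This contradicts properness, so $x\in\overline G\setminus G$.

If $g(X(z))\not\to c$, there are $\varepsilon>0$ and $z_j$ with $|z_j|\to1$ and $|g(X(z_j))-c|\ge\varepsilon$. After passing to a subsequence, $X(z_j)\to x\in C$, so $|g(x)-c|\ge\varepsilon$, a contradiction. $\square$

**The removed points.** Choose a sequence $(b_k,s_k)_{k\ge1}$ in $\{1,2\}\times(-1,1)$ such that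
$$\text{for each } b \text{ and each nonempty open interval } J\subset(-1,1),\quad b_k=b \text{ and } s_k\in J \text{ for infinitely many } k. \tag{1}$$
For example, list all pairs with rational $s$, each infinitely often. Put $\rho_0=0$ and choose successively
$$\max\{\rho_{k-1},\ |s_k|,\ 1-\tfrac1k\}<\rho_k<1. \tag{2}$$
Let $S_k=\{x\in\mathbb R^2:x_{b_k}=s_k,\ |x|=\rho_k\}$. It has two points because $|s_k|<\rho_k$. For example, $b_1=1$, $s_1=0$, $\rho_1=\frac12$ gives $S_1=\{(0,\pm\frac12)\}$. Let $E=\bigcup_kS_k$ and $\Omega=B\setminus E$. Since $\rho_k\uparrow1$, each set $\{|x|\le t\}$ with $t<1$ contains only finitely many points of $E$, so $\Omega$ is open. It is path connected. Given $p\ne q$ in $\Omega$, consider the broken lines $p,m,q$, where $m$ runs over the points of the perpendicular bisector of $[p,q]$ close to the midpoint. They lie in $B$ and two of them meet only in $p,q$, so each point of the countable set $E$ lies on at most one of them. As there are uncountably many $m$, some broken line misses $E$.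

**Proposition 3.** There is no proper harmonic map $X:\mathbb D\to\Omega$.

*Proof.* Suppose $X$ is one.

**Step 1: $|X(z)|\to1$ as $|z|\to1$.** The purpose is to locate the boundary of the image. By Lemma 2, $C\subset\overline B\setminus\Omega=\partial B\cup E$. The continuous function $|x|$ maps $C$ onto a connected subset of the countable set $\{1,\rho_1,\rho_2,\dots\}$, that is, onto a single point. If that point is $\rho_k$, then $C\subset S_k$ has at most two points and is connected, so it is one point. Then both coordinates of $X$ have constant boundary limits and are constant by (b), which contradicts properness. So $|x|=1$ on $C$, and Lemma 2 with $g(x)=|x|$ gives the claim.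

**Step 2: contradiction with Lemma 1.** The purpose is to produce a trapped piece of a level set. Choose $b$ with $h:=X_b$ nonconstant. Then $h(\mathbb D)\subset(-1,1)$. Let $N$ be an open disc with $\overline N\subset\mathbb D$, and let $\sigma=\max_{\overline N}|X|<1$. By (a), $h(N)$ is a nonempty open interval. By (1) and since $\rho_k\to1$, there is $k$ with $b_k=b$, $s_k\in h(N)$ and $\rho_k>\sigma$. Let $Z=\{h=s_k\}$ and $A=\{z\in Z:|X(z)|<\rho_k\}$. On $Z$ we have $X_{b_k}=s_k$, and $X$ omits $S_k$, so $|X|\ne\rho_k$ on $Z$. Hence $A=\{z\in Z:|X(z)|\le\rho_k\}$. The first description shows that $A$ is relatively open in $Z$. The second shows that $A$ is closed in $\mathbb D$. Since $|X|\to1>\rho_k$ at the boundary, $A$ lies in some $\{|z|\le r\}$ with $r<1$ and is compact. It is nonempty: some $q\in N$ has $h(q)=s_k$, and $|X(q)|\le\sigma<\rho_k$. This contradicts Lemma 1. $\square$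

What changes when the plane is replaced by $\mathbb R^n$?

## 2. Proper minimal discs in $\mathbb R^n$ and one layer of spheres

A **domain** in $\mathbb R^n$ is a nonempty connected open subset. An immersion $X$ of a Riemann surface into $\mathbb R^n$ is **conformal** if in each local holomorphic coordinate $x+iy$ one has $|X_x|=|X_y|$ and $X_x\cdot X_y=0$. A textbook fact says that a conformal immersion is minimal (its mean curvature vanishes) if and only if it is harmonic. Three examples:

* The flat disc $z\mapsto(\operatorname{Re}z,\operatorname{Im}z,0,\dots,0)$ is a conformal minimal immersion.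
* So is $X(x,y)=(\cosh x\cos y,\cosh x\sin y,x)$, the catenoid. Its coordinates are harmonic, $|X_x|^2=\sinh^2x+1=\cosh^2x=|X_y|^2$, and $X_x\cdot X_y=-\sinh x\cosh x\cos y\sin y+\sinh x\cosh x\sin y\cos y=0$.
* So is every holomorphic immersion into $\mathbb C^m=\mathbb R^{2m}$. Its coordinates are harmonic and $X_y=iX_x$, which has the same length as $X_x$ and is orthogonal to it.

**Definition.** Let $n\ge3$. A **proper minimal disc** in a domain $D\subset\mathbb R^n$ is a conformal minimal immersion $X:\mathbb D\to D$ that is proper as a map into $D$.

The question of these notes is: *for each $n>3$, is there a domain $D\subset\mathbb R^n$ without any proper minimal disc?* It is stated as an open problem in the survey of Antonio Alarcón and Franc Forstnerič, "New complex analytic methods in the theory of minimal surfaces: a survey", arXiv:1711.08024 (2017). For $n=3$, Alarcón, Drinovec Drnovšek, Forstnerič and López showed that there is a bounded simply connected domain in $\mathbb R^3$ with no proper conformal minimal disc through a certain point of it. They also showed that there is a bounded domain in $\mathbb R^3$ with no proper minimal surfaces of finite topology and a single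 end. In the holomorphic setting, Dor found for every $m\ge2$ a bounded domain in $\mathbb C^m$ that admits no proper holomorphic discs.

We shall only use that conformal minimal immersions are harmonic. The unit ball itself contains flat proper discs, so something must be removed from it. How much? Let $\mathcal H^d$ be $d$-dimensional Hausdorff measure. A set is $\mathcal H^d$-null if for every $\varepsilon>0$ it can be covered by countably many sets $U_i$ with $\sum_i(\operatorname{diam}U_i)^d<\varepsilon$. We recall four facts. Lipschitz maps send $\mathcal H^d$-null sets to $\mathcal H^d$-null sets. In $\mathbb R^d$, $\mathcal H^d$-null means Lebesgue-null. Countable unions of $\mathcal H^d$-null sets are $\mathcal H^d$-null. A compact submanifold of dimension less than $d$ is $\mathcal H^d$-null. For example, a circle in $\mathbb R^3$ is $\mathcal H^2$-null, and its projection to any plane has zero area.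

**Proposition 4 (the dimension $n-2$ is sharp).** Let $n\ge3$, let $D'\subset\mathbb R^n$ be a bounded convex domain, and let $E\subset D'$ be relatively closed with $\mathcal H^{n-2}(E)=0$. Then $D'\setminus E$ admits a proper conformal minimal embedding of $\mathbb D$.

*Proof.* Fix a $2$-plane $P$ through $0$. The orthogonal projection $\pi:\mathbb R^n\to P^\perp\cong\mathbb R^{n-2}$ is Lipschitz, so $\pi(E)$ is Lebesgue-null. The set $\pi(D')$ is open and nonempty, so there is $y\in\pi(D')\setminus\pi(E)$. The slice $Q=(y+P)\cap D'$ is a nonempty bounded convex open subset of the plane $y+P$. It is closed in $D'$, and it misses $E$ because $\pi=y$ on it. A Riemann map from $\mathbb D$ onto $Q$, regarded as a map into $\mathbb R^n$, is a conformal embedding with harmonic coordinates. It is a homeomorphism onto $Q$, and $Q$ is closed in $D'\setminus E$, so preimages of compact subsets of $D'\setminus E$ are compact. $\square$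

So in the ball of $\mathbb R^n$ we must remove a set that is not $\mathcal H^{n-2}$-null. In the plane case $n-2=0$, and we removed points. The direct generalization is to remove spheres of dimension $n-2$.

**One layer of spheres.** Let $n\ge3$ and $B=\{x\in\mathbb R^n:|x|<1\}$. Choose $(b_k,s_k)$ in $\{1,\dots,n\}\times(-1,1)$ with (1) for every $b\in\{1,\dots,n\}$, and $\rho_k$ with (2). Put $V_k=\{x_{b_k}=s_k\}$, $S_k=\{x\in V_k:|x|=\rho_k\}$ and $\Omega_1=B\setminus\bigcup_kS_k$. As before, only finitely many $S_k$ meet $\{|x|\le t\}$ when $t<1$, so $\Omega_1$ is open. Try to repeat the proof of Proposition 3 for a proper harmonic $X:\mathbb D\to\Omega_1$. Again $|x|$ is constant on the cluster set $C$. If the constant is $1$, Step 2 applies word for word and gives a contradiction. If the constant is $\rho_k$, then $C\subset S_k$. But $S_k$ is now a connected sphere of dimension $n-2\ge1$, and $C$ need not be a point. All we obtain is $X_{b_k}(z)\to s_k$, hence $X_{b_k}\equiv s_k$ by (b), that is, $X(\mathbb D)\subset V_k$.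

The argument stops here, and it must, because such discs exist. All removed points satisfy $|x|\ge\rho_1$, so the flat $(n-1)$-ball $V_1\cap\{|x|<\rho_1\}$ lies in $\Omega_1$. Let $R=\sqrt{\rho_1^2-s_1^2}$, and let $e_c,e_d$ be two coordinate vectors different from $e_{b_1}$. The flat disc
$$z\mapsto s_1e_{b_1}+R\,(\operatorname{Re}z\;e_c+\operatorname{Im}z\;e_d)$$
maps into this ball, and its limit points as $|z|\to1$ lie in $S_1$, outside $\Omega_1$. It is a proper minimal disc in $\Omega_1$.

The failure is informative. Every surviving disc lies in some $V_k$, an affine space of dimension $n-1$, and satisfies $|X|\to\rho_k$. Inside $V_k$ we face the situation we have just treated, one dimension lower. So we remove more, this time from inside $V_k$: spheres of dimension $n-3$ lying in coordinate slices of $V_k$, with radii increasing to $\rho_k$. Then the surviving discs have their boundary on one of these spheres, and we go on. After $n-1$ layers the spheres are pairs of points, and there the connectedness of $C$ finishes the argument as in the plane.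

Two things could go wrong. The union of all spheres might fail to be closed. Also, knowing $|x|$ on $C$ might no longer single out one sphere. Both are handled by reserving for each sphere its own interval of radii.

## 3. A tree of spheres in the ball

**Theorem 5.** Let $n\ge2$ and let $B$ be the open unit ball of $\mathbb R^n$. There is a compact set $E^*\subset\overline B$, the union of $\partial B$ and countably many pairwise disjoint round spheres contained in $B$, of dimensions $0,1,\dots,n-2$, such that $\Omega=B\setminus E^*$ is a domain and there is no proper harmonic map $X:\mathbb D\to\Omega$. In particular there is no proper conformal minimal immersion $\mathbb D\to\Omega$.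

Hence for every $n>3$ there is a bounded domain in $\mathbb R^n$ without proper minimal discs. If $n=2m$, then $\Omega\subset\mathbb C^m$ also contains no proper holomorphic discs, since holomorphic maps are harmonic.

**Step 1: the indexing.** This step fixes the data attached to each sphere. Consider words $w=(k_1,\dots,k_m)$ with $k_i\in\{1,2,\dots\}$ and length $|w|=m$, $0\le m\le n-1$. The empty word $\emptyset$ is the root, and $wk$ denotes $w$ with the letter $k$ appended. Write $w'\succeq w$ if $w$ is an initial segment of $w'$ (equality allowed). To each word we attach

* a set of coordinates $A_w\subset\{1,\dots,n\}$ with $|A_w|=|w|$, and a vector $c_w\in\mathbb R^{A_w}$;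
* numbers $0\le\alpha_w<\rho_w\le1$ with $|c_w|<\rho_w$.

From these we form
$$V_w=\{x:x_a=(c_w)_a\ \forall a\in A_w\},\quad S_w=\{x\in V_w:|x|=\rho_w\},\quad R_w=\sqrt{\rho_w^2-|c_w|^2}>0,\quad I_w=(\alpha_w,\rho_w].$$
So $V_w$ is an affine space of dimension $n-|w|$, and $S_w$ is a round sphere of dimension $n-1-|w|$ and radius $R_w$. The interval $I_w$ is the range of radii reserved for $S_w$ and everything built inside $V_w$ below it.

**Step 2: the choices.** This step defines the data by recursion on $|w|$. At the root, $A_\emptyset=\emptyset$, $\rho_\emptyset=1$, $\alpha_\emptyset=0$. So $V_\emptyset=\mathbb R^n$ and $S_\emptyset=\partial B$.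

Now let $|w|\le n-2$ and suppose that the data of $w$ are chosen. Choose a sequence $(b_k,s_k)_{k\ge1}$ (depending on $w$) in $(\{1,\dots,n\}\setminus A_w)\times(-R_w,R_w)$ such that
$$\text{for each } b\notin A_w \text{ and each nonempty open interval } J\subset(-R_w,R_w),\quad b_k=b,\ s_k\in J \text{ for infinitely many } k. \tag{3}$$
For example, list all pairs with rational $s$, each infinitely often. Set $\rho_{w0}:=\alpha_w$. Since $|c_w|^2+s_k^2<|c_w|^2+R_w^2=\rho_w^2$, we can choose successively
$$\max\Big\{\rho_{w(k-1)},\ \sqrt{|c_w|^2+s_k^2},\ \rho_w-\tfrac1k\Big\}<\rho_{wk}<\rho_w,\qquad \alpha_{wk}:=\rho_{w(k-1)}. \tag{4}$$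
Let $A_{wk}=A_w\cup\{b_k\}$, and let $c_{wk}$ be $c_w$ extended by the value $s_k$ at $b_k$. Then $V_{wk}=V_w\cap\{x_{b_k}=s_k\}$, and (4) gives $|c_{wk}|=\sqrt{|c_w|^2+s_k^2}<\rho_{wk}$ and $\alpha_{wk}<\rho_{wk}$, as required.

**Example ($n=3$).** There are three layers: $\partial B$, circles $S_k$, and point pairs $S_{kl}$. Let $b_1=3$, $s_1=0$, $\rho_1=\frac12$, so that $S_1$ is the circle $x_3=0$, $|x|=\frac12$, with reserved interval $(0,\frac12]$ and $R_1=\frac12$. For the first child of the word $(1)$ take coordinate $1$ and value $\frac14$. Condition (4) asks for $\frac14<\rho_{11}<\frac12$. With $\rho_{11}=\frac38$ we get $S_{11}=\{(\frac14,\pm\frac{\sqrt5}8,0)\}$. The flat disc $x_3=0$, $|x|<\frac12$, which defeated the one-layer construction, contains both points.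

We now verify four properties.

**(P1)** *For each $w$ with $|w|\le n-2$, $\rho_{wk}\uparrow\rho_w$ as $k\to\infty$, and the intervals $I_{wk}$, $k\ge1$, are pairwise disjoint and contained in $(\alpha_w,\rho_w)=I_w\setminus\{\rho_w\}$. Hence $I_{w'}\subset I_w$ whenever $w'\succeq w$.* This is immediate from (4), since $I_{wk}=(\rho_{w(k-1)},\rho_{wk}]$ and $\rho_w-\frac1k<\rho_{wk}<\rho_w$.

**(P2)** *The numbers $\rho_w$ are pairwise distinct, so the spheres $S_w$ are pairwise disjoint.* Let $w\ne w'$. If $w'\succeq w$, then $w'\succeq wk$ for some $k$, and $\rho_{w'}\in I_{w'}\subset I_{wk}$, which does not contain $\rho_w$. The case $w\succeq w'$ is the same. Otherwise let $u$ be the longest common initial segment. Then $w\succeq uk$ and $w'\succeq uk'$ with $k\ne k'$, and $\rho_w\in I_{uk}$, $\rho_{w'}\in I_{uk'}$ lie in disjoint intervals.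

**(P3)** *$E^*:=\bigcup_wS_w$ is compact.* Let $E_w=\bigcup_{w'\succeq w}S_{w'}$. For $|w|\le n-2$ we have $E_w=S_w\cup\bigcup_kE_{wk}$. Moreover $E_w\subset V_w$, and $|x|\in I_w$ for $x\in E_w$ by (P1). We show by descending induction on $|w|$ that $E_w$ is compact. The case $w=\emptyset$ is the claim. If $|w|=n-1$, then $E_w=S_w$. Let $|w|\le n-2$, let all $E_{wk}$ be compact, and take a sequence in $E_w$. If infinitely many terms lie in $S_w$, or in one $E_{wk}$, then there is a subsequence converging in that compact set. Otherwise there is a subsequence $x_j\in E_{wk_j}$ with $k_j\to\infty$, and, by boundedness, we may assume $x_j\to x$. Both endpoints of $I_{wk_j}$ tend to $\rho_w$, so $|x_j|\in I_{wk_j}$ gives $|x|=\rho_w$. As $V_w$ is closed, $x\in V_w$. So $x\in S_w\subset E_w$.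

For the last property we need a connectedness statement, which will be used again in Section 5.

**Lemma 6.** Let $n\ge2$, let $G\subset\mathbb R^n$ be nonempty, open and convex, and let $E\subset G$ be relatively closed with $\mathcal H^{n-1}(E)=0$. Then $G\setminus E$ is nonempty and connected.

*Proof.* $E$ is Lebesgue-null, so $G\setminus E\ne\emptyset$. Let $p\ne q$ in $G\setminus E$, and choose $\delta>0$ such that the $\delta$-balls about $p$ and $q$ lie in the open set $G\setminus E$. Let $\pi$ be the orthogonal projection onto the hyperplane $H=(q-p)^\perp$. Then $\pi(E)$ is Lebesgue-null in $H$, so there is $v\in H$ with $|v|<\delta$ and $\pi(p)+v\notin\pi(E)$. The line through $p+v$ and $q+v$ is $\pi^{-1}(\pi(p)+v)$, so it misses $E$. The segment from $p+v$ to $q+v$ lies in $G$ by convexity. So the polygonal path $p,\ p+v,\ q+v,\ q$ lies in $G\setminus E$. $\square$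

**(P4)** *$\Omega=B\setminus E^*$ is a domain.* It is open by (P3). Since $\rho_w<1$ for $w\ne\emptyset$, the set $E=E^*\cap B=\bigcup_{w\ne\emptyset}S_w$ is a countable union of compact manifolds of dimension at most $n-2$. Hence $\mathcal H^{n-1}(E)=0$, and Lemma 6 applies with $G=B$.

For $n=2$ this is exactly the domain of Section 1.

## 4. No harmonic disc is proper in $B\setminus E^*$

Let $X:\mathbb D\to\Omega$ be proper and harmonic, and let $C$ be its cluster set from Lemma 2. Since $\partial B\subset E^*$, Lemma 2 gives $C\subset\overline B\setminus\Omega=E^*$.

**Step 1: $C\subset S_w$ for one word $w$.** This finds the sphere on which the boundary of the disc lies. On $E^*$ the function $|x|$ takes values in the countable set $\{\rho_w\}$. The image of the connected set $C$ is a connected subset of it, so it is one value $\rho_w$. By (P2) the only sphere on which $|x|=\rho_w$ is $S_w$, so $C\subset S_w$. Lemma 2, applied to $|x|$ and to the coordinates $x_a$ with $a\in A_w$, gives, as $|z|\to1$,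
$$|X(z)|\to\rho_w,\qquad X_a(z)\to(c_w)_a\quad(a\in A_w). \tag{5}$$

**Step 2: $X(\mathbb D)\subset V_w$.** This confines the disc to the affine space in which the spheres below $S_w$ were placed. For $a\in A_w$ the harmonic function $X_a$ has the constant boundary limit $(c_w)_a$ by (5), so $X_a\equiv(c_w)_a$ by (b).

**Step 3: $|w|\ne n-1$.** This guarantees that $w$ has children. If $|w|=n-1$, then $S_w$ is a sphere of dimension $0$, that is, two points. So the connected set $C$ is one point. By Lemma 2 every coordinate of $X$ has a constant boundary limit and is constant by (b). This contradicts properness.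

**Step 4: $|X|<\rho_w$ on $\mathbb D$.** The spheres below $S_w$ have radii smaller than $\rho_w$, so we need the disc to approach $S_w$ from inside. If $w=\emptyset$, this is $\Omega\subset B$. Let $w\ne\emptyset$. The function $|X|^2$ is subharmonic, because $\Delta|X|^2=2\sum_a|\nabla X_a|^2\ge0$, and it has the boundary limit $\rho_w^2$. By the maximum principle $|X|\le\rho_w$. If $|X(z)|=\rho_w$ for some $z$, then $X(z)\in V_w$ gives $X(z)\in S_w$, which is impossible because $X(z)\in\Omega$.

**Step 5: a trapped piece of a level set.** Here we repeat Step 2 of Proposition 3 inside $V_w$. Now $|w|\le n-2$. As $X$ is not constant and the coordinates with index in $A_w$ are constant, there is $b\notin A_w$ such that $h:=X_b$ is not constant. By Steps 2 and 4, $h^2+|c_w|^2\le|X|^2<\rho_w^2$, so $h(\mathbb D)\subset(-R_w,R_w)$. Let $N$ be an open disc with $\overline N\subset\mathbb D$, and put $\sigma=\max_{\overline N}|X|<\rho_w$. By (a), $h(N)$ is a nonempty open interval, contained in $(-R_w,R_w)$. By (3) there are infinitely many $k$ with $b_k=b$ and $s_k\in h(N)$. Since $\rho_{wk}\to\rho_w>\sigma$, one of them has $\rho_{wk}>\sigma$. Fix this $k$ and put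
$$Z=\{h=s_k\},\qquad A=\{z\in Z:|X(z)|<\rho_{wk}\}.$$
On $Z$ we have $X\in V_w\cap\{x_b=s_k\}=V_{wk}$. As $X$ omits $S_{wk}=V_{wk}\cap\{|x|=\rho_{wk}\}$, we have $|X|\ne\rho_{wk}$ on $Z$. Hence also $A=\{z\in Z:|X(z)|\le\rho_{wk}\}$. We check the hypotheses of Lemma 1.

* $A$ is relatively open in $Z$, by its definition.
* $A$ is compact. By its second description it is closed in $\mathbb D$. Since $|X|\to\rho_w>\rho_{wk}$ as $|z|\to1$, it lies in some $\{|z|\le r\}$ with $r<1$.
* $A$ is nonempty. There is $q\in N$ with $h(q)=s_k$, and $|X(q)|\le\sigma<\rho_{wk}$.

This contradicts Lemma 1 and proves Theorem 5. $\blacksquare$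

## 5. Removing a tree of submanifolds from an arbitrary domain

The same plan gives a stronger statement: the ball may be replaced by any domain, and the disc by certain other surfaces. In the rest of these notes $M$ is a **connected Riemann surface of finite genus with exactly one end**. That is, $M$ contains a compact connected domain $M_0$ bounded by one smooth Jordan curve, with $M\setminus\mathring M_0\cong S^1\times[0,\infty)$. The discs $\mathbb D$ and $\mathbb C$ are examples, with $M_0$ a closed round disc. Another is a torus minus a point. Let $z$ be a coordinate centered at the point and defined near $\{|z|\le1\}$, let $M_0$ be the torus minus $\{|z|<1\}$, and identify $\{0<|z|\le1\}$ with $S^1\times[0,\infty)$ by $z\mapsto(z/|z|,-\log|z|)$.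

Put $M_t=M_0\cup(S^1\times[0,t])$. These compact sets exhaust $M$, and $M\setminus M_t\cong S^1\times(t,\infty)$ is connected. We write $z\to\infty$ for leaving every compact subset of $M$. Fact (b) holds on $M$, with the same proof: a harmonic function on $M$ that tends to a constant as $z\to\infty$ is constant.

**Theorem 7.** Let $n\ge2$, let $D'\subset\mathbb R^n$ be any domain (bounded or not, possibly $\mathbb R^n$), and let $K\subset D'$ be compact. There is a relatively closed set $E\subset D'$ with $E\cap K=\emptyset$, a countable union of pairwise disjoint compact smooth submanifolds of dimensions $\le n-2$, each contained in a proper affine coordinate subspace, such that $\Omega=D'\setminus E$ is a domain and there is no proper harmonic map $M\to\Omega$ for any $M$ as above. In particular $\Omega$ has no proper conformal (even branched) minimal immersions from surfaces of finite genus with a single end.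

Three points of the proof of Theorem 5 need a replacement.

* The function $|x|$ must be replaced by an exhaustion function of $D'$, and the value reached at $\partial D'$ is now $\infty$.
* Step 4 used that $|X|^2$ is subharmonic. For an exhaustion function $\varphi$ this is not available for $\varphi\circ X$, so we must prepare for maps that approach a removed manifold from either side.
* Lemma 1 used a harmonic conjugate on all of $\mathbb D$. It fails on general surfaces: on the annulus $\{\frac12<|z|<2\}$ the level set $\{\log|z|=0\}$ is a circle, compact and relatively open in itself. We shall need an argument that uses many levels at once. It is given in Section 6.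

We use three textbook facts. Every open set $D'\subset\mathbb R^n$ has a smooth exhaustion function $\varphi:D'\to(0,\infty)$, meaning that all sets $\{\varphi\le t\}$ are compact. By Sard's theorem, almost every real number is a regular value of a given smooth real function, and the level set of a regular value is empty or a smooth submanifold of codimension $1$. By Baire's theorem, countable intersections of dense open subsets of an open interval are dense.

**Step 1: the data.** This step adapts the tree to $\varphi$. Fix such a $\varphi$ and a number $t_0>\max_K\varphi$ (any $t_0>0$ if $K=\emptyset$). For words $w$ with $|w|\le n-1$ we choose $A_w,c_w$ and $V_w=\{x:x_a=(c_w)_a\ \forall a\in A_w\}$ with $|A_w|=|w|$, a value $\rho_w$, and an interval $I_w\ni\rho_w$. At the root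
$$V_\emptyset=\mathbb R^n,\qquad \rho_\emptyset=\infty,\qquad I_\emptyset=(t_0,\infty],\qquad S_\emptyset:=\emptyset.$$
For $w\ne\emptyset$, $\rho_w$ is finite, $I_w$ is a bounded open interval, and $S_w=\{x\in V_w\cap D':\varphi(x)=\rho_w\}$, which may be empty.

**Step 2: the children of $w$, $|w|\le n-2$.** This step chooses the next layer, on both sides of $\rho_w$. Let $(b_k,s_k,\sigma_k)_{k\ge1}$ be a sequence in $(\{1,\dots,n\}\setminus A_w)\times\mathbb Q\times\{+,-\}$ in which every triple occurs infinitely often. If $w=\emptyset$, only $\sigma=-$ is used. Let $A_{wk}=A_w\cup\{b_k\}$, extend $c_w$ to $c_{wk}$ by $s_k$, so that $V_{wk}=V_w\cap\{x_{b_k}=s_k\}$. Choose $\rho_{wk}\in I_w$ successively so that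

* they are finite and pairwise distinct;
* $\rho_{wk}<\rho_w$ if $\sigma_k=-$, and $\rho_{wk}>\rho_w$ if $\sigma_k=+$;
* $|\rho_{wk}-\rho_w|<\frac1k$ if $w\ne\emptyset$, and $\rho_{wk}>k$ if $w=\emptyset$, so that $\rho_{wk}\to\rho_w$;
* $\rho_{wk}$ is a regular value of $\varphi|_{V_{wk}\cap D'}$.

At each stage the second and third conditions, together with $\rho_{wk}\in I_w$, leave a nonempty open interval. (For $w\ne\emptyset$ this holds on both sides because $I_w$ is an open interval around $\rho_w$.) The first condition excludes finitely many points, and the last a null set by Sard's theorem. So the choice is possible.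

Next we choose the reserved intervals. The numbers $\rho_{wk}$ are distinct, different from $\rho_w$, and accumulate only at $\rho_w$. So the distance $d_{wk}$ from $\rho_{wk}$ to the set
$$\{\rho_{wj}\}_{j\ne k}\ \cup\ (\{\rho_w\}\setminus\{\infty\})\ \cup\ (\mathbb R\setminus I_w)$$
is positive. Let $I_{wk}$ be the open interval centered at $\rho_{wk}$ with a positive radius less than $1$ and less than $\frac13d_{wk}$. For $j\ne k$ the radii of $I_{wj}$ and $I_{wk}$ add up to less than $\frac23|\rho_{wj}-\rho_{wk}|$, so these intervals are disjoint. Also $I_{wk}\subset I_w\setminus\{\rho_w\}$. Finally the intervals converge to $\rho_w$: if $\rho_w$ is finite, the radius is less than $\frac13|\rho_{wk}-\rho_w|\to0$, and if $\rho_w=\infty$, the radius is less than $1$ while $\rho_{wk}\to\infty$.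

**Step 3: the values $\rho_w$ are pairwise distinct.** This is what will single out one manifold. The proof of (P2) used only that $\rho_w\in I_w$, that $I_{wk}\subset I_w\setminus\{\rho_w\}$, and that the $I_{wk}$ with fixed $w$ are pairwise disjoint. All this holds here. In particular the sets $S_w$ are pairwise disjoint.

**Step 4: $E$ is relatively closed and misses $K$.** Let $E_w=\bigcup_{w'\succeq w}S_{w'}$ and $E=E_\emptyset=\bigcup_{w\ne\emptyset}S_w$. We have $E_w\subset V_w$ and $\varphi\in I_w$ on $E_w$. In particular $\varphi>t_0$ on $E$, so $E\cap K=\emptyset$. We show by descending induction on $|w|$ that $E_w$ is relatively closed in $D'$. If $|w|=n-1$, then $E_w=S_w$ is relatively closed. Let $|w|\le n-2$ and let $x_j\in E_w$ with $x_j\to x\in D'$. If infinitely many $x_j$ lie in $S_w$, or in one $E_{wk}$, then $x$ lies in that relatively closed set. Otherwise, for a subsequence, $x_j\in E_{wk_j}$ with $k_j\to\infty$, and $\varphi(x_j)\in I_{wk_j}$ gives $\varphi(x_j)\to\rho_w$. If $w=\emptyset$, this is impossible, because $\varphi(x_j)\to\varphi(x)<\infty$. If $w\ne\emptyset$, then $\varphi(x)=\rho_w$ and $x\in V_w$, so $x\in S_w$.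

For $w\ne\emptyset$, $S_w$ is a closed subset of the compact set $\{\varphi\le\rho_w\}$ and the level set of a regular value on $V_w\cap D'$. So it is a compact smooth submanifold of dimension $n-1-|w|\le n-2$ (or empty, in which case we drop it from the list), contained in the proper affine coordinate subspace $V_w$.

**Step 5: $\Omega=D'\setminus E$ is a domain.** It is open by Step 4. As $\mathcal H^{n-1}(E)=0$, it is dense in $D'$, and by Lemma 6 the set $B'\setminus E$ is nonempty and connected for every open ball $B'\subset D'$. Suppose $\Omega=O_1\sqcup O_2$ with $O_1,O_2$ open and nonempty. For each ball $B'\subset D'$ the connected set $B'\setminus E$ lies in $O_1$ or in $O_2$. Let $D'_i$ be the union of the balls with $B'\setminus E\subset O_i$. The sets $D_1',D_2'$ are open and cover $D'$. They are nonempty, since $D'_i$ contains any small ball inside $O_i$. They are disjoint: if a ball of the first type met a ball of the second type, the open intersection would contain a point of the dense set $\Omega$, and this point would lie in $O_1\cap O_2$. This contradicts the connectedness of $D'$.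

## 6. Generic level sets on a one-ended surface

Let $X:M\to\Omega$ be proper and harmonic, with $\Omega$ from Section 5, and let $u=\varphi\circ X$. As in Section 1, $X$ is not constant, because $M$ is not compact.

**Step 1: $u\to\rho_w$ as $z\to\infty$ for one $w$, and $X(M)\subset V_w$.** This is the analogue of Steps 1 and 2 in Section 4. Let $C\subset[0,\infty]$ be the cluster set of $u$ at infinity, the intersection over $t$ of the closures of $u(M\setminus M_t)$ in $[0,\infty]$. These are nested, nonempty, compact and connected, so $C$ is nonempty, compact and connected, as in Lemma 2. Let $v\in C$ be finite, and let $z_j\to\infty$ with $u(z_j)\to v$. Then $X(z_j)$ eventually lies in the compact set $\{\varphi\le v+1\}\subset D'$, so a subsequence of $X(z_j)$ converges to some $x\in D'$ with $\varphi(x)=v$. By properness $x\notin\Omega$, since otherwise $x$ and the late terms of this subsequence would form a compact subset of $\Omega$ with noncompact preimage. So $x\in E$ and $v\in\{\rho_{w'}:w'\ne\emptyset\}$. Hence $C\subset\{\rho_{w'}\}$, with $\rho_\emptyset=\infty$ included. So $C$ is countable and connected, that is, one point $\rho_w$, and $u\to\rho_w$ as $z\to\infty$.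

If $w=\emptyset$, then $X(M)\subset\mathbb R^n=V_\emptyset$ is trivial. Let $w\ne\emptyset$. Outside some $M_t$ the map $X$ takes values in the compact set $\{\varphi\le\rho_w+1\}$. By the argument just given, each limit point of $X$ at infinity lies in $E\cap\{\varphi=\rho_w\}$, which is $S_w$ because the values are distinct. Since $S_w\subset V_w$, for $a\in A_w$ we get $X_a\to(c_w)_a$ as $z\to\infty$. By (b), $X_a\equiv(c_w)_a$.

**Step 2: $|w|\ne n-1$.** As before, this guarantees that $w$ has children. Let $|w|=n-1$. Then $w\ne\emptyset$, and $S_w$ is a compact $0$-dimensional manifold, a finite set. For large $t$ the sets $\overline{X(M\setminus M_t)}$ are compact and connected, so their intersection, the cluster set of $X$ at infinity, is connected. It lies in the finite set $S_w$, so it is one point. Then every coordinate of $X$ tends to a constant at infinity, and $X$ is constant by (b), a contradiction.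

**Step 3: compact pieces of special level sets.** This step extracts what the removed manifolds $S_{wk}$ give. If $w\ne\emptyset$, then $X(M)\subset V_w\cap\Omega$ misses $S_w$, so $u\ne\rho_w$ on $M$. As $M$ is connected, either $u<\rho_w$ on $M$, and we put $\sigma=-$, or $u>\rho_w$ on $M$, and we put $\sigma=+$. If $w=\emptyset$, put $\sigma=-$; then $u<\infty=\rho_w$. Choose $b$ with $h:=X_b$ nonconstant. By Step 1, $b\notin A_w$. Let $J_0=h(M)$, an open interval by (a), and write $Z_s=\{h=s\}$.

Let $k$ satisfy $b_k=b$ and $\sigma_k=\sigma$. On $Z_{s_k}$ we have $X\in V_w\cap\{x_b=s_k\}=V_{wk}$ and $X\notin S_{wk}$, hence $u\ne\rho_{wk}$. Put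
$$A_k=\{z\in Z_{s_k}:u<\rho_{wk}\}\ \text{ if }\sigma=-,\qquad A_k=\{z\in Z_{s_k}:u>\rho_{wk}\}\ \text{ if }\sigma=+.$$
Then $A_k$ is relatively open in $Z_{s_k}$. Since the strict inequality may be replaced by the weak one, $A_k$ is also closed. It is compact, because $u\to\rho_w$ at infinity, and $\rho_{wk}<\rho_w$ if $\sigma=-$, respectively $\rho_{wk}>\rho_w$ if $\sigma=+$.

On $\mathbb D$ we would now apply Lemma 1. On $M$ a single $A_k$ may be harmless. But $A_k$ contains $Z_{s_k}\cap M_j$ once $\rho_{wk}$ is close enough to $\rho_w$, and for each $j$ this happens at a dense set of levels. The property "the part of $Z_s$ meeting $M_j$ can be enclosed" is open in $s$. So Baire's theorem gives one level that is enclosed for all $j$ simultaneously.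

**Step 4: a regular level all of whose components are compact.** For $j\in\mathbb N$ let $O_j$ be the set of $s\in J_0$ for which there is a relatively compact open set $U\subset M$ with
$$Z_s\cap M_j\subset U\qquad\text{and}\qquad Z_s\cap\partial U=\emptyset. \tag{6}$$

*$O_j$ is open.* Condition (6) says that $h\ne s$ on the compact sets $M_j\setminus U$ and $\partial U$. Then $h\ne s'$ on these sets for all $s'$ near $s$, so the same $U$ works for $s'$.

*$O_j$ is dense in $J_0$.* Let $J\subset J_0$ be a nonempty open interval and fix a rational $s\in J$. The triple $(b,s,\sigma)$ occurs for infinitely many $k$, and $\rho_{wk}\to\rho_w$. On the compact set $M_j$ we have $\max u<\rho_w$ if $\sigma=-$, and $\min u>\rho_w$ if $\sigma=+$. So there is $k$ with $b_k=b$, $s_k=s$, $\sigma_k=\sigma$ such that $u<\rho_{wk}$ on $M_j$ (respectively $u>\rho_{wk}$ on $M_j$). Then $Z_{s_k}\cap M_j\subset A_k$. The set $F=Z_{s_k}\setminus A_k$ is closed in $M$, because $Z_{s_k}$ is closed and $A_k$ is relatively open in it, and $F$ is disjoint from the compact set $A_k$. Cover each point of $A_k$ by an open coordinate disc with compact closure missing $F$, and let $U$ be the union of finitely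 many of these discs that cover $A_k$. Then $U$ is open and relatively compact, $A_k\subset U$ and $\overline U\cap F=\emptyset$. So $Z_{s_k}\cap M_j\subset A_k\subset U$. No point of $Z_{s_k}=A_k\cup F$ lies on $\partial U$, because points of $A_k$ lie in the open set $U$ and points of $F$ lie outside $\overline U$. So $s_k\in O_j\cap J$.

*Choice of $s$.* The critical points of $h$ are the zeros of the holomorphic form $\partial h\not\equiv0$, so they are isolated, and there are countably many since $M$ is a countable union of compact sets. Hence the set of critical values of $h$ is countable. Its complement in $J_0$ contains the intersection of countably many dense open sets, each $J_0$ minus one point. By Baire's theorem the intersection of these sets with all $O_j$ is dense, in particular nonempty. So there is a regular value $s\in J_0$ of $h$ with $s\in\bigcap_jO_j$. We fix it.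

*The components of $Z_s$.* As $s$ is a regular value, $Z_s$ is a closed embedded $1$-dimensional submanifold of $M$. Each component $c$ of $Z_s$ is closed in $M$. It meets some $M_j$, hence it meets the set $U$ of (6) for this $j$. As $c$ is connected and misses $\partial U$, it lies in $U$. So $c$ is a closed subset of the compact set $\overline U$, hence compact. A compact connected $1$-manifold is a smooth Jordan curve. The components form a locally finite family: a point of $Z_s$ has a neighborhood in which $Z_s$ is a single arc, and a point outside the closed set $Z_s$ has a neighborhood that misses $Z_s$.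

**Step 5: $Z_s$ is compact.** To show this we prove that every component meets $M_0$. Suppose that a component $c$ lies in $M\setminus M_0\cong S^1\times(0,\infty)$. Identify $S^1\times(0,\infty)$ topologically with $\mathbb C\setminus\{0\}$ by $(\zeta,t)\mapsto t\zeta$, so that $0$ corresponds to the side of $M_0$. By the Jordan curve theorem $\mathbb C\setminus c$ has one bounded component $G'$, and $\partial G'=c$. Put
$$G=G'\ \text{ if }0\notin G',\qquad G=M_0\cup(G'\setminus\{0\})\ \text{ if }0\in G'.$$
In the first case $\overline{G'}=G'\cup c$ is a compact subset of $\mathbb C\setminus\{0\}$, because $0\notin c$. In the second case $G'$ contains a neighborhood of $0$, so $G$ contains $M_0$ together with some collar $S^1\times(0,\varepsilon)$ and is open in $M$. Moreover $\overline G=G\cup c$ lies in some $M_T$. In both cases $G$ is a nonempty relatively compact open subset of $M$ with boundary $c$. Since $h=s$ on $c$, the maximum principle gives $h\equiv s$ on $G$. Then $h$ is constant on $M$ by (a), a contradiction. So every component of $Z_s$ meets the compact set $M_0$. By local finiteness there are only finitely many components, each compact, so $Z_s$ is compact.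

**Step 6: contradiction.** Here the single end of $M$ is used once more: $h$ will be seen to have an extremum. Choose $t$ with $Z_s\subset M_t$. On the connected set $M\setminus M_t$ we have $h\ne s$, so $h<s$ there or $h>s$ there. In the second case replace $h,s$ by $-h,-s$. So assume $h<s$ on $M\setminus M_t$. Since $s\in J_0=h(M)$, the set $Z_s$ is nonempty. As it lies in $M_t$, the maximum of $h$ on the compact set $M_t$ is at least $s$, so it is a maximum of $h$ on all of $M$. By (a), $h$ is constant, a contradiction.

So there is no proper harmonic map $M\to\Omega$. A conformal minimal immersion, branched or not, is harmonic, so the last statement of Theorem 7 follows as well. $\blacksquare$
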